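\title{Tying $k$ vertices at the maximum degree\\ with $O(\sqrt{\Delta})$ deletions}

\begin{abstract}
How many vertices must be deleted from a graph of maximum degree $\Delta$ so that $k$ vertices of the remaining graph share its maximum degree? We prove the conjecture of Caro, Lauri and Zarb that $g(k)\sqrt{\Delta}$ deletions suffice, where $g(k)$ depends only on $k$. First, $O(\sqrt{\Delta})$ deletions bring $R(k,k)$ vertices within bounded distance of the maximum degree; then an ultraproduct argument shows that boundedly many further deletions produce an exact tie. The order $\sqrt{\Delta}$ is optimal for every $k$, and for $k=2$ we determine the exact number of deletions.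
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple, except for the ultraproducts introduced in Section~\ref{sec:ultra}. For a graph $G$ and $X\subseteq V(G)$, we write $G-X$ for the subgraph induced on $V(G)\setminus X$ and $\Delta(G)$ for the maximum degree. Further, $N(v)$ is the set of neighbors of $v$, $N[v]=N(v)\cup\{v\}$, $N(F)=\bigcup_{v\in F}N(v)$, and $\mathbb{N}=\{0,1,2,\dots\}$.

\begin{definition}
Let $k\ge 2$. A set $X\subseteq V(G)$ is \emph{$k$-tying} for $G$ if at least $k$ vertices of $G-X$ have degree $\Delta(G-X)$ in $G-X$. When $k$ is fixed we say \emph{tying}.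
\end{definition}

Every graph with at least two vertices has two vertices of equal degree, but the repeated degree need not be the largest one: a star with two or more leaves has a single vertex of maximum degree. The size of a smallest $k$-tying set measures how far $G$ is from having a $k$-fold tie at the top. Which order of magnitude should one expect in terms of $\Delta=\Delta(G)$? Take disjoint stars whose centers have degrees $\Delta,\Delta-a,\Delta-2a,\dots$, down to about $2$. To tie two centers one must delete at least $a$ leaves. The only alternative is to bring the maximum degree down to $0$ or $1$, and then each of the roughly $\Delta/a$ stars loses a vertex. For $a\approx\sqrt{\Delta}$ both options cost about $\sqrt{\Delta}$. On the other hand, degrees cannot be spread more thinly than this: among the $r\sqrt{\Delta}$ largest degrees, some $r$ consecutive ones lie in an interval of length about $\sqrt{\Delta}$, and deleting the vertices above them costs only $r\sqrt{\Delta}$. So one guesses that $\sqrt{\Delta}$ is the right order. This is the conjecture of Caro, Lauri and Zarb, which we take from Gir\~ao and Popielarz~\cite{GP}; our main theorem confirms it.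

\begin{theorem}\label{thm:main}
For every $k\ge 2$ there is a constant $g(k)$ such that every graph $G$ with maximum degree $\Delta$ and at least $k+g(k)\sqrt{\Delta}$ vertices has a $k$-tying set of size at most $g(k)\sqrt{\Delta}$.
\end{theorem}

Some assumption on the number of vertices is needed, since a graph with fewer than $k$ vertices has no $k$-tying set. Part of the proof is a compactness argument, so the constant $g(k)$ that we obtain is not explicit.

A vertex set is \emph{homogeneous} if it is a clique or an independent set, and the Ramsey number $R(k,k)$ is the least $j$ such that every graph on $j$ vertices has a homogeneous set of size $k$. The core of the proof is the following statement, in which $\Delta$ no longer enters the cost.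

\begin{theorem}\label{thm:const}
For all $k\ge 2$ and $s\ge 0$ there is a constant $c(k,s)$ such that every graph $G$ with at least $R(k,k)$ vertices of degree at least $\Delta(G)-s$ has a $k$-tying set of size at most $c(k,s)$.
\end{theorem}

The last result, which the proof of Theorem~\ref{thm:main} does not use, makes the star construction precise.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] Let $k\ge2$ and $\Delta\ge\max(4,k^2)$. There are graphs of maximum degree $\Delta$ with arbitrarily many vertices all of whose $k$-tying sets have size at least $\frac{k}{5}\sqrt{\Delta}$. So the order $\sqrt{\Delta}$ is optimal for every $k$, and $g(k)\ge k/5$.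
\item[(b)] Let $\Delta\ge1$ and let $t\ge 0$ be the largest integer with $\binom{t+1}{2}+1\le\Delta$. Every graph with maximum degree $\Delta$ and at least $t+2$ vertices has a $2$-tying set of size at most $t$, and $t$ is best possible for every $\Delta$. So the optimal constant for $k=2$ is asymptotically $\sqrt2$.
\end{enumerate}
\end{theorem}

\subsection*{Outline}
Section~\ref{sec:two} proves Theorem~\ref{thm:sharp}. The case $k=2$ shows the basic move of the whole paper: a vertex $w$ catches up with the top when we delete a neighbor of the top that is not a neighbor of $w$. For $k\ge3$ such a neighbor may not exist, and Section~\ref{sec:window} replaces it by bounded packets of vertices supplied by Gordan's lemma. These packets equalize any homogeneous $k$-set at a cost bounded in terms of the spread of its degrees, and they give the reduction of Theorem~\ref{thm:main} to Theorem~\ref{thm:const}.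

What remains is the real difficulty. While $k$ chosen vertices are being equalized their common degree sinks, and other vertices, which were slightly below them, end up above them. There may be unboundedly many such vertices, and lowering them may be impossible without disturbing the tie. Section~\ref{sec:ultra} sets up ultraproducts, in which ``bounded'' becomes ``finite''. Section~\ref{sec:finite} removes the first obstacle: in a graph without small tying sets, every bounded window below the maximum degree contains boundedly many vertices. Section~\ref{sec:const} removes the second by studying how the neighborhoods of the vertices near the top overlap, and proves Theorem~\ref{thm:const}.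

\section{Two vertices, and the order $\sqrt{\Delta}$}\label{sec:two}

For distinct vertices $v,w$ of a graph,
\begin{equation}\label{eq:diff}
\deg v-\deg w=|N(v)\setminus N[w]|-|N(w)\setminus N[v]|.
\end{equation}
Indeed, $N(v)$ is the disjoint union of $N(v)\cap N(w)$, $N(v)\cap\{w\}$ and $N(v)\setminus N[w]$, and the first two parts have the same sizes as the corresponding parts of $N(w)$. So if $\deg v-\deg w=\delta\ge 0$, then $N(v)\setminus N[w]$ contains $\delta$ vertices, and deleting them lowers $v$ to the degree of $w$ and leaves $w$ untouched. If $v$ and $w$ have the two largest degrees, this ties them at the top at cost $\delta$. If $\delta$ is too large, we delete $v$ instead, and the maximum degree falls by at least $\delta$; this cannot happen often.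

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Put $\sigma_i=\binom{i+1}{2}=1+2+\dots+i$.

\emph{Upper bound.} Suppose that $G$ has maximum degree $\Delta$, at least $t+2$ vertices, and no $2$-tying set of size at most $t$. Let $G_0=G$, and for $0\le i<t$ let $G_{i+1}$ arise from $G_i$ by deleting a vertex of maximum degree. Let $D_i=\Delta(G_i)$. For $i\le t$, the graph $G_i$ has at least two vertices, and it has a unique vertex of degree $D_i$ because the $i$ vertices deleted so far do not form a tying set. Let $D_i-\delta_i$ be the second largest degree in $G_i$. By the observation above, $\delta_i$ further deletions tie two vertices at degree $D_i-\delta_i$, and no other vertex has larger degree. So $G$ has a tying set of size $i+\delta_i$, and therefore $\delta_i\ge t+1-i$. Since $D_{i+1}\le D_i-\delta_i$,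
\[
D_t\le \Delta-\sum_{i=0}^{t-1}(t+1-i)=\Delta-(\sigma_{t+1}-1).
\]
A graph with at least two vertices and maximum degree $0$ or $1$ has two vertices of maximum degree, so $D_t\ge2$. Hence $\Delta\ge\sigma_{t+1}+1$, against the maximality of $t$.

\emph{Lower bound.} For $t=0$ there is nothing to prove, so let $t\ge1$. Take $t$ disjoint stars whose centers have degrees $d_0=\Delta\ge\sigma_t+1$ and $d_i=\sigma_{t-i}+1$ for $1\le i\le t-1$, and add any number of isolated vertices so that there are at least $t+2$ vertices. All $d_i$ are at least $2$, and $d_{l-1}-d_l\ge\sigma_{t-l+1}-\sigma_{t-l}=t-l+1$ for $1\le l\le t-1$. Let $X$ be tying and $D=\Delta(G-X)$. If $D\le1$, each of the $t$ stars loses a vertex, so $|X|\ge t$. If $D\ge2$, two centers, with indices $i<l$, have degree $D\le d_l$ in $G-X$. Star $i$ loses at least $d_i-d_l\ge d_{l-1}-d_l\ge t-l+1$ vertices. Each of the other $l-1$ stars with index $i'<l$ has $d_{i'}>d_l\ge D$ and so loses at least one vertex. Thus $|X|\ge(t-l+1)+(l-1)=t$.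

Finally, $\sigma_t<\Delta\le\sigma_{t+1}$ gives $t/\sqrt{\Delta}\to\sqrt2$ as $\Delta\to\infty$.
\end{proof}

For $\Delta=7$ we have $t=3$, and the extremal stars have degrees $7,4,2$: one may delete three leaves of the first star, or its center and two leaves of the second star, or all three centers, and each option costs $3$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Let $a=\lceil\sqrt{2\Delta}/k\rceil$ and $m=\lfloor(\Delta-2)/a\rfloor$. Let $G$ consist of disjoint stars whose centers have degrees $d_i=\Delta-ia\ge2$ for $0\le i\le m$, and of any number of isolated vertices. Let $X$ be $k$-tying and $D=\Delta(G-X)$.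

If $D\ge2$, then $k$ centers, with indices $i_1<\dots<i_k$, have degree $D\le d_{i_k}$ in $G-X$. Star $i_l$ loses at least $d_{i_l}-d_{i_k}\ge(k-l)a$ leaves, so, using $k-1\ge k/2$,
\[
|X|\ge a\binom{k}{2}\ge\frac{\sqrt{2\Delta}\,(k-1)}{2}\ge\frac{\sqrt2}{4}\,k\sqrt{\Delta}\ge\frac{k}{5}\sqrt{\Delta}.
\]
If $D\le1$, every star loses a vertex, so $|X|\ge m+1>(\Delta-2)/a$. From $\Delta\ge k^2$ we get $\sqrt{2\Delta}/k\ge\sqrt2$, hence $a\le\sqrt{2\Delta}/k+1\le(1+\frac1{\sqrt2})\sqrt{2\Delta}/k=(\sqrt2+1)\sqrt{\Delta}/k$, and from $\Delta\ge4$ we get $\Delta-2\ge\Delta/2$. Therefore $|X|\ge k\sqrt{\Delta}/(2\sqrt2+2)\ge\frac k5\sqrt{\Delta}$.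

With enough isolated vertices, $G$ satisfies the hypothesis of Theorem~\ref{thm:main}, so any admissible $g(k)$ is at least $k/5$.
\end{proof}

\section{Gordan's lemma and the reduction to a bounded window}\label{sec:window}

\subsection{Equalizing a homogeneous set}

Let $W$ be a set of vertices whose degrees we want to control. A vertex $u\notin W$ has the \emph{type} $N(u)\cap W$, and deleting it lowers by one exactly the degrees of the vertices in its type. For $|W|=2$ a vertex of the useful type exists by \eqref{eq:diff}. For three vertices this fails.

\begin{example}\label{ex:three}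
Let $W=\{1,2,3\}$ be independent, and let the vertices outside $W$ be $p$ of type $\{1,2\}$, $p$ of type $\{1,3\}$ and $p-1$ of type $\{2,3\}$. The degrees in $W$ are $2p,2p-1,2p-1$. No vertex has type $\{1\}$, and no single deletion outside $W$ equalizes $W$. Deleting one vertex of type $\{1,2\}$ and one of type $\{1,3\}$ gives the degrees $2p-2,2p-2,2p-2$. The cost does not depend on $p$, but the common degree is lower than all three original degrees.
\end{example}

If $W$ is homogeneous, deleting all vertices outside $W$ equalizes it, at unbounded cost. The following fact cuts this wasteful solution into pieces of bounded size, of which only boundedly many do any work.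

\medskip
\noindent\textbf{Gordan's lemma.} \emph{The set of solutions in $\mathbb{N}^d$ of a homogeneous system of linear equations with integer coefficients is a finitely generated monoid: it has a finite subset, whose elements we call generators, such that every solution is a sum of generators, repetitions allowed.}

\begin{lemma}[Equalizing]\label{lem:equal}
For all $k\ge2$ and $b\ge0$ there is a constant $C(k,b)$ with the following property. If $W$ is a homogeneous $k$-set in a graph $G$ and the degrees of the vertices of $W$ differ pairwise by at most $b$, then there is $X\subseteq V(G)\setminus W$ with $|X|\le C(k,b)$ such that all vertices of $W$ have the same degree in $G-X$.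
\end{lemma}

\begin{proof}
Identify $W$ with $[k]=\{1,\dots,k\}$. For $\tau\subseteq[k]$ let $n_\tau$ be the number of vertices outside $W$ of type $\tau$, and let $s_i=\sum_{\tau\ni i}n_\tau$ be the number of neighbors of $i$ outside $W$. By homogeneity all vertices of $W$ have the same number of neighbors inside $W$. So the $s_i$ differ pairwise by at most $b$, and it suffices to make them equal.

The pairs $(x,\delta)\in\mathbb{N}^{2^{[k]}}\times\mathbb{N}^k$ for which $\sum_{\tau\ni i}x_\tau-\delta_i$ does not depend on $i$ are the solutions of $k-1$ homogeneous equations. Fix a finite set of generators, which depends only on $k$, and let $C_0$ bound $\sum_\tau x_\tau$ over it. The pair $(n,\delta)$ with $\delta_i=s_i-\min_l s_l$ is a solution; write it as a sum of generators. At most $\sum_i\delta_i\le kb$ of the summands have nonzero $\delta$-part. Let $x$ be the sum of their $x$-parts, so that $\sum_\tau x_\tau\le C_0kb$. The other summands add up to $(n-x,0)$, so $x\le n$ coordinatewise and $\sum_{\tau\ni i}(n_\tau-x_\tau)$ does not depend on $i$. Delete $x_\tau$ vertices of type $\tau$ for each $\tau$.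
\end{proof}

Homogeneity cannot be dropped. If $W$ induces a path $a\,b\,c$ and its three vertices have the same neighbors outside $W$, then $\deg b-\deg a=1$ after any deletions outside $W$. This is how the Ramsey number enters Theorem~\ref{thm:const}.

\subsection{Narrowing the window}

The pigeonhole argument from the introduction gives $r$ vertices within distance $h=O(\sqrt{\Delta})$ of the maximum degree. We want to reduce the distance to $O(1)$ at a cost linear in $h$. We do so one vertex at a time. Let $F$ be a group of vertices that already lies in a bounded window at the top, and let $v$ be a vertex at distance at most $h$. Gordan's lemma provides at most $O(h)$ bounded packets, each of which keeps $F$ together and lowers it relative to $v$. As $F$ sinks, some other vertex may come close to it before $v$ does. This is no loss: we stop and add that vertex to $F$. Because a packet lowers $F$ by a bounded amount, no vertex can pass from far below $F$ to above $F$ unnoticed. Homogeneity is not needed here, since edges among boundedly many vertices only widen the window by a constant.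

\begin{lemma}\label{lem:step}
For all $r\ge2$ and $b\ge0$ there are constants $\alpha$ and $b'$ with the following property. Let $H$ be a graph, $h\ge0$, and $F,Y\subseteq V(H)$ with $1\le|F|<r=|Y|$. Suppose that all degrees in $F$ are at least $\Delta(H)-b$ and all degrees in $Y$ are at least $\Delta(H)-h$. Then there are a set $X\subseteq V(H)\setminus(F\cup Y)$ with $|X|\le\alpha(h+1)$ and a vertex $z\notin F\cup X$ such that all vertices of $F\cup\{z\}$ have degree at least $\Delta(H-X)-b'$ in $H-X$.
\end{lemma}

\begin{proof}
Let $B=F\cup Y$, so $|B|\le 2r$. We delete only vertices outside $B$. For $y\in B$ let $d^*(y)$ be the number of neighbors of $y$ outside $B$ in the current graph; then $\deg y-2r\le d^*(y)\le\deg y$. Pick $v\in Y\setminus F$ and let $\mu=\min_{f\in F}d^*(f)$, so that $\Delta(H)-b-2r\le\mu\le\Delta(H)$. If $d^*(v)\ge\mu$, then $\deg v\ge\Delta(H)-b-2r$, and $X=\emptyset$, $z=v$ work for any $b'\ge b+2r$.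

Now let $d^*(v)<\mu$. Put $g=\mu-d^*(v)$ and $\varepsilon_f=d^*(f)-\mu$ for $f\in F$; then $1\le g\le h+2r$ and $0\le\varepsilon_f\le b+2r$. For $\tau\subseteq F\cup\{v\}$ let $n_\tau$ be the number of vertices $u\notin B$ with $N(u)\cap(F\cup\{v\})=\tau$. Since $d^*(f)-d^*(v)=\varepsilon_f+g$, the triple $(n,\varepsilon,g)$ lies in the monoid of nonnegative integer solutions $(x,\varepsilon',g')$ of
\[
\sum_{\tau\ni f}x_\tau-\sum_{\tau\ni v}x_\tau=\varepsilon'_f+g'\qquad(f\in F).
\]
Fix generators for each of the sizes $|F|<r$, and let $C=C(r)\ge1$ bound $\sum_\tau x_\tau$ over all of them. Write $(n,\varepsilon,g)$ as a sum of generators. The $x$-parts add up to $n$, so we can assign to the summands pairwise disjoint \emph{packets} of vertices outside $B$, the packet of a summand containing $x_\tau$ vertices of type $\tau$. After deleting some packets, the type counts are given by the sum of the remaining summands, and $d^*(f)-d^*(v)$ equals the corresponding sum of $\varepsilon'_f+g'$.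

\emph{Stage 1.} Delete the packets of all summands with nonzero $\varepsilon$-part. There are at most $r(b+2r)$ of them, so at most $c_1=Cr(b+2r)$ vertices are deleted. From now on all remaining summands have zero $\varepsilon$-part, so $d^*$ has a constant value on $F$; call the current value $\mu_{\mathrm{cur}}$.

\emph{Stage 2.} Delete, one packet at a time, the packets of the remaining summands with $g$-part at least $1$. There are at most $g\le h+2r$ of them. After the last one, $d^*(v)=\mu_{\mathrm{cur}}$.

We check after Stage~1 and after each packet of Stage~2 whether some vertex $z\notin F$ of the current graph has $\deg z\ge\mu_{\mathrm{cur}}-C$, and we stop as soon as this holds. It holds at the end of Stage~2 with $z=v$, so we do stop. Let $X$ be the set deleted by then; $|X|\le c_1+C(h+2r)\le\alpha(h+1)$ with $\alpha=c_1+2rC$. Put $b'=b+c_1+2r+C$.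

If we stop right after Stage~1, then $\Delta(H-X)\le\Delta(H)$, the degrees in $F$ are at least $\Delta(H)-b-c_1$, and $\deg z\ge\mu_{\mathrm{cur}}-C\ge\Delta(H)-b-c_1-2r-C$. If we stop later, let $\mu_{\mathrm{prev}}$ be the value of $d^*$ on $F$ before the last packet. At that time every vertex outside $F$ had degree less than $\mu_{\mathrm{prev}}-C$, and $\mu_{\mathrm{prev}}-C\le\mu_{\mathrm{cur}}$ because a packet has at most $C$ vertices. The degrees in $F$ lie between $\mu_{\mathrm{cur}}$ and $\mu_{\mathrm{cur}}+2r$, so the maximum degree is attained in $F$ and is at most $\mu_{\mathrm{cur}}+2r$, while $\deg z\ge\mu_{\mathrm{cur}}-C$. In both cases $F\cup\{z\}$ lies within $b'$ of the maximum degree.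
\end{proof}

\begin{proposition}\label{prop:window}
For every $r\ge1$ there are constants $a$ and $b$ such that every graph $G$ with $\Delta=\Delta(G)\ge1$ and at least $2r\sqrt{\Delta}$ vertices has a set $X$ with $|X|\le a\sqrt{\Delta}$ for which $G-X$ has at least $r$ vertices of degree at least $\Delta(G-X)-b$.
\end{proposition}

\begin{proof}
For $r=1$ take $X=\emptyset$; let $r\ge2$. Let $w=\lceil\sqrt{\Delta}\rceil\le2\sqrt{\Delta}$, so that $G$ has at least $wr$ vertices; this is the only use of the assumption on $|V(G)|$. List the vertices as $x_1,x_2,\dots$ with degrees $d_1\ge d_2\ge\cdots$. Since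
\[
\sum_{i=0}^{w-1}\bigl(d_{ir+1}-d_{(i+1)r}\bigr)\le d_1=\Delta\le w^2,
\]
some $i<w$ has $d_{ir+1}-d_{(i+1)r}\le w$. Delete $x_1,\dots,x_{ir}$, fewer than $wr$ vertices, and call the result $H_1$. Then $\Delta(H_1)\le d_{ir+1}$, and the vertices of $Y=\{x_{ir+1},\dots,x_{(i+1)r}\}$ have degree at least $d_{(i+1)r}-ir\ge\Delta(H_1)-h_1$ in $H_1$, where $h_1=(r+1)w$.

Let $F_1$ consist of one vertex of maximum degree of $H_1$, and let $b_1=0$. For $l=1,\dots,r-1$ apply Lemma~\ref{lem:step} to $H_l,F_l,Y$ with the parameters $b_l,h_l$; let $\alpha_l$ and $b_{l+1}$ be the constants that it gives, and put $H_{l+1}=H_l-X$ and $F_{l+1}=F_l\cup\{z\}$. The set $Y$ survives and its degrees drop by at most $\alpha_l(h_l+1)$, so the next application is legitimate with $h_{l+1}=h_l+\alpha_l(h_l+1)$. The numbers $\alpha_l,b_l$ depend only on $r$. The applications delete at most $h_r-h_1\le(h_1+1)\prod_l(1+\alpha_l)$ vertices in total, and $h_1+1\le(r+2)w$. So $a=2r+2(r+2)\prod_l(1+\alpha_l)$ and $b=b_r$ work, with $F_r$ as the set of $r$ vertices.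
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:const}]
Let $r=R(k,k)$, let $a,b$ be as in Proposition~\ref{prop:window}, and put $g(k)=\max\bigl(2r,\,a+c(k,b)\bigr)$. If $\Delta=0$, then $G$ has at least $k$ vertices, all of degree $0$, and $\emptyset$ is tying. If $\Delta\ge1$, take $X$ from Proposition~\ref{prop:window} and a tying set $X'$ for $G-X$ from Theorem~\ref{thm:const} with $s=b$. Then $X\cup X'$ is tying for $G$ and has at most $a\sqrt{\Delta}+c(k,b)\le g(k)\sqrt{\Delta}$ elements.
\end{proof}

\begin{remark}\label{rem:circular}
In this deduction $r$ is chosen first and the width $b$ depends on $r$. It is therefore essential that the threshold $R(k,k)$ in Theorem~\ref{thm:const} does not depend on $s$. Section~\ref{sec:finite} proves a version with a threshold that depends on $s$, and Section~\ref{sec:const} uses it to obtain the uniform threshold.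
\end{remark}

\section{Ultraproducts of graphs without small tying sets}\label{sec:ultra}

From now on $k\ge2$ is fixed and $j=R(k,k)$. If Theorem~\ref{thm:const} fails, then for every $c$ there is a graph $G_c$ with no tying set of size at most $c$. We pass to a limit object in which no finite set is tying. There the distinction between finite and infinite replaces a long hierarchy of constants.

\subsection{The functions $f_c$}
Let $N_\gamma(G)$ be the number of vertices of $G$ of degree at least $\Delta(G)-\gamma$ (zero if $G$ has no vertices). Let $\mathcal{F}_c$ be the class of graphs with no tying set of size at most $c$; it contains the one-vertex graph. If $G\in\mathcal{F}_c$ and $|X|\le c$, then $G-X\in\mathcal{F}_{c-|X|}$, because a tying set $X'$ for $G-X$ gives the tying set $X\cup X'$ for $G$. Put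
\[
f_c(\gamma)=\sup_{G\in\mathcal{F}_c}N_\gamma(G)\in\mathbb{N}\cup\{\infty\}.
\]
Since $\mathcal{F}_{c+1}\subseteq\mathcal{F}_c$, the sequence $f_c(\gamma)$ is nonincreasing in $c$. So either it equals $\infty$ for all $c$, or it is eventually equal to a constant in $\mathbb{N}$; let $f(\gamma)$ be the eventual value. As $\emptyset$ is not tying for the graphs in $\mathcal{F}_c$, we have $f(0)\le k-1$.

\subsection{Ultraproducts}
Fix a nonprincipal ultrafilter $\mathcal{U}$ on $\mathbb{N}$: a family of infinite subsets of $\mathbb{N}$ that is closed under supersets and finite intersections and contains exactly one of $A$ and $\mathbb{N}\setminus A$ for each $A\subseteq\mathbb{N}$. A statement holds \emph{for almost all $c$} if the set of those $c$ for which it holds is in $\mathcal{U}$. A statement that holds for all large $c$ holds for almost all $c$, and if one of finitely many statements holds for each $c$, then one of them holds for almost all $c$.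

Let $G_c$ $(c\in\mathbb{N})$ be nonempty graphs. The vertices of the ultraproduct $\mathbb{G}$ are the classes $[v_c]$ of sequences with $v_c\in V(G_c)$, two sequences being identified if they agree for almost all $c$; and $[v_c]$ is adjacent to $[w_c]$ if $v_c$ is adjacent to $w_c$ for almost all $c$. In the same way ${}^*\mathbb{Q}$ consists of the classes of sequences of rational numbers, with termwise arithmetic and order; it is an ordered field that contains ${}^*\mathbb{N}\subseteq{}^*\mathbb{Z}$, the classes of sequences in $\mathbb{N}$ and $\mathbb{Z}$. The classes of constant sequences are the \emph{standard} numbers. A number is \emph{finite} if its absolute value is at most some standard integer, and \emph{infinite} otherwise. A finite element of ${}^*\mathbb{Z}$ is standard, because a bounded integer sequence is constant for almost all $c$. The symbol $O(1)$ denotes a finite number.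

A set $A\subseteq V(\mathbb{G})$ is \emph{internal} if there are sets $A_c\subseteq V(G_c)$ such that $A$ consists of the $[v_c]$ with $v_c\in A_c$ for almost all $c$. We write $A=[A_c]$; the set $A$ determines $A_c$ for almost all $c$, so its \emph{size} $|A|=[\,|A_c|\,]\in{}^*\mathbb{N}$ is well defined. A map $\varphi$ from an internal set to $V(\mathbb{G})$ or to ${}^*\mathbb{N}$ is \emph{internal} if $\varphi([v_c])=[\varphi_c(v_c)]$ for a sequence of maps $\varphi_c$. We use the following facts.
\begin{enumerate}
\item[(U1)] Neighborhoods are internal, $N([v_c])=[N(v_c)]$, and we put $\deg v=|N(v)|$. Finite unions, finite intersections and differences of internal sets are internal and are computed termwise.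
\item[(U2)] Every finite set of vertices is internal. An internal set is finite if and only if its size is finite, and then its size is the number of its elements. (If $|A_c|=r$ for almost all $c$, enumerating the sets $A_c$ gives $r$ classes, and every element of $A$ is one of them. If $|A|$ is infinite, then for each standard $r$ we have $|A_c|\ge r$ for almost all $c$, which gives $r$ distinct elements.)
\item[(U3)] \emph{Transfer} (\L o\'s's theorem). A first-order statement about vertices, adjacency, internal sets and maps, and their sizes holds in $\mathbb{G}$ if and only if it holds in $G_c$ for almost all $c$. Thus every theorem about finite graphs, such as \eqref{eq:diff}, a double count or Lemma~\ref{lem:equal}, holds for $\mathbb{G}$ and internal data, and a set defined from internal data by such a statement is internal.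
\item[(U4)] Choices made in each $G_c$ give internal objects. In particular, an internal map from a nonempty internal set to ${}^*\mathbb{N}$ attains its maximum: choose a maximizer $v_c$ for each $c$.
\end{enumerate}
If $X=[X_c]$ is finite, then $\mathbb{G}-X$ is the ultraproduct of the graphs $G_c-X_c$, and $\Delta(\mathbb{G}-X)=[\Delta(G_c-X_c)]$. The word ``finite'' does not transfer, and a set defined with it need not be internal; we never apply (U3) or (U4) to such a set.

\begin{lemma}\label{lem:WN}
Let $G_c\in\mathcal{F}_c$ be nonempty for each $c$, let $\mathbb{G}$ be the ultraproduct, and let $X\subseteq V(\mathbb{G})$ be finite. Then $X$ is not tying for $\mathbb{G}$, and $N_\gamma(\mathbb{G}-X)\le f(\gamma)$ for every standard $\gamma$ with $f(\gamma)<\infty$.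
\end{lemma}

\begin{proof}
Let $X=[X_c]$ and $r=|X|$, so $|X_c|=r$ for almost all $c$. For such $c\ge r$, the set $X_c$ is not tying for $G_c$ and $G_c-X_c\in\mathcal{F}_{c-r}$; if moreover $c$ is large, then $N_\gamma(G_c-X_c)\le f_{c-r}(\gamma)=f(\gamma)$. Both statements transfer.
\end{proof}

\section{Bounded windows contain boundedly many vertices}\label{sec:finite}

\begin{proposition}\label{prop:finite}
$f(\gamma)<\infty$ for every $\gamma\in\mathbb{N}$.
\end{proposition}

In finite terms: for each $\gamma$ there are $c$ and $n$ such that every graph with more than $n$ vertices of degree at least $\Delta-\gamma$ has a tying set of size at most $c$.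

Suppose that the proposition fails, and let $\gamma$ be least with $f(\gamma)=\infty$. Then $\gamma\ge1$, and $m=f(\gamma-1)$ is finite. Choose $G_c\in\mathcal{F}_c$ with $N_\gamma(G_c)>c$ and let $\mathbb{G}$ be the ultraproduct. By Lemma~\ref{lem:WN},
\begin{equation}\label{eq:A}
N_{\gamma-1}(\mathbb{G}-X)\le m\quad\text{for every finite }X,
\end{equation}
and this is the only property of the class $\mathcal{F}_c$ that we use in this section.

\subsection{Configurations}

A \emph{configuration} is a triple $(H,\ell,L)$, where $H=\mathbb{G}-X$ for a finite set $X$, $\ell\in{}^*\mathbb{N}$ satisfies $\Delta(H)\le\ell+\gamma$, and $L$ is an infinite internal set of vertices of degree $\ell$ in $H$. Neighborhoods and degrees refer to $H$. The \emph{height} of a vertex $y$ of $H$ is $a(y)=\deg y-\ell\in{}^*\mathbb{Z}$, and $T=\{y:a(y)\ge1\}$. Note that $L\cap T=\emptyset$. Since $N_\gamma(\mathbb{G})$ is infinite and $N_{\gamma-1}(\mathbb{G})\le m$, the vertices of degree exactly $\Delta(\mathbb{G})-\gamma$ form an infinite internal set, so configurations exist.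

\begin{lemma}\label{lem:T}
In every configuration $\Delta(H)=\ell+\gamma$ and $1\le|T|\le m$.
\end{lemma}

\begin{proof}
If $\Delta(H)\le\ell+\gamma-1$, then all vertices of the infinite set $L$ have degree at least $\Delta(H)-(\gamma-1)$, against \eqref{eq:A}. So $\Delta(H)=\ell+\gamma$. As $\gamma\ge1$, the set $T$ is nonempty, and it consists of the vertices of degree at least $\Delta(H)-(\gamma-1)$, so $|T|\le m$ by \eqref{eq:A}.
\end{proof}

Our aim is a configuration with $|T|>m$. There are two kinds of useful deletions. The first lowers a vertex of $T$ and leaves infinitely many vertices of $L$ untouched. Call a vertex $x$ \emph{loose} if $L\setminus N[x]$ is infinite, and \emph{tight} otherwise. Call $y$ \emph{locked} if all vertices of $N[y]$ are tight, and call the configuration \emph{locked} if all vertices of $T$ are locked.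
\begin{enumerate}
\item[(D1)] If $x$ is loose, then $(H-x,\ell,L\setminus N[x])$ is a configuration, and every surviving vertex keeps its height or loses one unit. We call this step a \emph{loose deletion}.
\item[(D2)] A loose deletion neither deletes a locked vertex $y$ nor changes its height, because the loose vertex is not in $N[y]$.
\item[(D3)] If $y$ is locked in $(H,\ell,L)$, and $(H',\ell',L')$ is a configuration with $H'$ an induced subgraph of $H$, $y\in V(H')$ and $L'\subseteq L$, then $y$ is locked in $(H',\ell',L')$. Indeed, $L'\setminus N_{H'}[x]\subseteq L\setminus N_H[x]$ for each $x\in N_{H'}[y]\subseteq N_H[y]$.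
\end{enumerate}

\begin{lemma}\label{lem:lock}
From every configuration, finitely many loose deletions lead to a locked configuration whose set $T$ contains all locked vertices of the original set $T$.
\end{lemma}

\begin{proof}
As long as some $y\in T$ is not locked, delete a loose $x\in N[y]$. Then $y$ is deleted or its height drops, and no height grows, so the standard integer $\sum_{y\in T}a(y)\le m\gamma$ decreases. Hence the process stops. Locked vertices of $T$ stay locked and keep their heights by (D2) and (D3).
\end{proof}

Let $s$ be the largest value of $|T|$ over all locked configurations; then $1\le s\le m$. In a locked configuration the neighbors of $T$ are adjacent to almost all of $L$. This makes the second kind of deletion available: deleting a common neighbor $u$ of $T$ lowers $T$ and almost all of $L$ by one, so the level $\ell$ drops by one, and the vertices not adjacent to $u$ rise by one unit of height.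

\begin{example}\label{ex:matching}
Remove from $K_{2n+1}$ a matching of $n$ edges, and think of $n$ as infinite. The unmatched vertex $t$ has degree $2n$ and the set $L$ of the other vertices has degree $\ell=2n-1$; thus $\gamma=1$ and $T=\{t\}$. Every vertex has at most one non-neighbor, so all vertices are tight and $t$ is locked. For $v\in L$ let $u_v$ be its partner in the matching. Deleting $u_v$ lowers every surviving vertex except $v$, so $v$ is now tied with $t$. Deleting the partners of several vertices $v$, taken from distinct matching edges, lifts all of them to the height of $t$.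
\end{example}

Two things must be proved to run this example in general: that such vertices $u_v$ exist, and that deleting several of them does not lift some other vertex above height $\gamma$, in which case \eqref{eq:A} would say nothing.

\subsection{Lifting vertices}

For a configuration let $C_T=\bigcap_{t\in T}N(t)$; then $C_T\cap T=\emptyset$, since $t\notin N(t)$. A \emph{system} is a locked configuration with $|T|=s$ together with an injective internal map $v\mapsto u_v$ from $L$ to $C_T\setminus L$ such that $u_v\notin N[v]$ for all $v\in L$.

\begin{lemma}\label{lem:system}
A system exists.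
\end{lemma}

By \eqref{eq:diff}, each $t\in T$ has a neighbor outside $N[v]$, for every $v\in L$; the point is to find one that is adjacent to all of $T$. Let $P$ be the set of neighbors of $T$ that are not common to all of $T$. Vertices of $P$ are tight, so a typical $v\in L$ is adjacent to most of $P$, whereas some $t\in T$ misses a $1/s$ fraction of $P$. So $P$ favors $v$ over $t$, and the surplus of $t$ has to come from $C_T$.

\begin{proof}
Take a locked configuration with $|T|=s$. The map $u\mapsto|L\setminus N[u]|$ on the internal set $\bigcup_{t\in T}N[t]$ is internal, so it attains its maximum $b$ by (U4). All vertices of this set are tight, so $b$ is finite. Let $L_1=L\cap C_T$. As $L\cap T=\emptyset$, we have $|L\setminus L_1|\le\sum_{t\in T}|L\setminus N[t]|\le bs$. Let $P=N(T)\setminus(C_T\cup T)$.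

Let $v\in L_1$, $t\in T$, and $n(v)=|C_T\setminus N[v]|$. We have $C_T\subseteq N(t)\subseteq C_T\cup T\cup P$, $T\subseteq N(v)$ and $v\notin P$, so
\[
|N(t)\setminus N[v]|=n(v)+|(P\cap N(t))\setminus N(v)|.
\]
As $t\notin P$, the set $N(v)\setminus N[t]$ contains $(P\setminus N(t))\cap N(v)$, so
\[
|N(v)\setminus N[t]|\ge|P\setminus N(t)|-|(P\setminus N(t))\setminus N(v)|.
\]
By \eqref{eq:diff}, the difference of the left-hand sides is $\deg t-\deg v=a(t)\ge1$. Subtracting, we get
\[
n(v)\ge1+|P\setminus N(t)|-|P\setminus N(v)|.
\]
Each element of $P$ lies outside $N(t)$ for some $t\in T$, so some $t$ has $|P\setminus N(t)|\ge|P|/s$. Hence $n(v)\ge1+|P|/s-|P\setminus N(v)|$ for all $v\in L_1$.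

Each $p\in P$ lies in $N(T)$ and not in $L_1$, so $|L_1\setminus N(p)|=|L_1\setminus N[p]|\le b$. Double counting gives $\sum_{v\in L_1}|P\setminus N(v)|\le b|P|$. So the number $\beta$ of vertices $v\in L_1$ with $|P\setminus N(v)|\ge1+|P|/s$ satisfies $\beta(1+|P|/s)\le b|P|$, and $\beta\le bs$. All other $v\in L_1$ have $n(v)>0$. Thus the internal set $L_2=\{v\in L_1:C_T\setminus N[v]\ne\emptyset\}$ is infinite, and by (U4) there is an internal map $v\mapsto u_v\in C_T\setminus N[v]$ on $L_2$.

Each $u\in C_T$ is the value of at most $b$ vertices, since $u_v=u$ implies $v\in L\setminus N[u]$. Say that distinct $v,w\in L_2$ \emph{conflict} if $u_v=u_w$, $u_v=w$ or $u_w=v$. A vertex conflicts with at most $(b-1)+1+b=2b$ others, so the greedy algorithm, run in each $G_c$, gives an internal conflict-free set $L_3\subseteq L_2$ with $|L_3|\ge|L_2|/(2b+1)$. It is infinite, the map is injective on it, and $u_v\notin L_3$ for $v\in L_3$ (note that $u_v\ne v$). By (D3), $(H,\ell,L_3)$ is locked, with the same set $T$.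
\end{proof}

Two operations turn a system into a system with the same $T$, the same heights on $T$ and the restricted map: \emph{shrinking} $L$ to an infinite internal subset, and loose deletions. For the latter, a loose $x$ lies outside $N[t]$ for every $t\in T$, so $x\notin T\cup C_T$ and $x$ is none of the $u_v$; by (D1)--(D3) the set $T$ is unchanged and stays locked.

\subsection{Preventing overshoot}

In a system, let $I_y=\{v\in L:u_v\notin N[y]\}$ for each vertex $y$. This internal set records which of the deletions lift $y$. A vertex at height $1-r$ can be lifted $r$ times without exceeding height $1\le\gamma$, so for standard $r\ge1$ we consider the property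
\begin{enumerate}
\item[($P_r$)] every vertex $y\notin T$ with $a(y)=1-r$ has $|I_y|\le r$.
\end{enumerate}
If only $r$ vertices $u_v$ are deleted, then vertices at height $1-r$ or lower cannot overshoot, so only $P_1,\dots,P_{r-1}$ matter.

\begin{lemma}\label{lem:lift}
Let $r\ge1$ be standard, let a system satisfy $P_1,\dots,P_{r-1}$, and let $J\subseteq L$ with $|J|\le r$. Put
\[
H'=H-\{u_v:v\in J\},\qquad \ell'=\ell-|J|,\qquad L'=L\cap\bigcap_{v\in J}N(u_v).
\]
Then $(H',\ell',L')$ is a configuration in which every vertex $y$ of $H'$ has height $a(y)+|J\cap I_y|$. The vertices of $T$ survive and keep their heights.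
\end{lemma}

\begin{proof}
The $|J|$ deleted vertices are distinct. A surviving $y$ differs from each of them, so it is adjacent to $u_v$ exactly when $v\notin I_y$. It loses $|J|-|J\cap I_y|$ neighbors while the level drops by $|J|$, which gives the height formula. A vertex $t\in T$ survives since $C_T\cap T=\emptyset$, and $I_t=\emptyset$ since $C_T\subseteq N(t)$. Let $y\notin T$ survive and write $a(y)=1-q$ with $q\ge1$. If $q<r$, then $|I_y|\le q$ by $P_q$; if $q\ge r$, then $|J|\le q$. In both cases the new height is at most $1$. So all heights are at most $\gamma$, as $\gamma\ge1$. Each $u_v$ is a neighbor of a locked vertex, hence tight, and $u_v\notin L$, so $L\setminus N(u_v)$ is finite. Therefore $L'$ is infinite and internal, it survives, and its vertices have degree $\ell-|J|$ in $H'$.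
\end{proof}

\begin{lemma}\label{lem:P}
Let $r\ge1$ be standard. If some system satisfies $P_1,\dots,P_{r-1}$, then some system satisfies $P_1,\dots,P_r$.
\end{lemma}

The obstacle to $P_r$ is a vertex $y$ at height $1-r$ with $I_y$ infinite. If $y$ is locked, lifting it enlarges the locked set $T$, which the choice of $s$ forbids. Otherwise a loose deletion removes the obstacle, and a potential shows that this happens at most $m$ times.

\begin{proof}
We modify the given system by shrinkings and loose deletions.

\emph{Step 1: these operations preserve $P_1,\dots,P_{r-1}$.} Both replace $I_y$ by a subset, since the vertices $u_v$ are never deleted. Shrinking does not change heights. Consider a loose deletion and a surviving $y\notin T$ whose new height is $1-q$, where $1\le q\le r-1$. If its old height was $1-q$, then $|I_y|\le q$ by $P_q$. Otherwise its old height was $1-(q-1)$. Then $q\ge2$, because $y\notin T$ had height at most $0$, and $|I_y|\le q-1$ by $P_{q-1}$.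

\emph{Step 2: the potential.} For an $r$-set $J\subseteq L$ let
\[
W_J=\{y\notin T:\ a(y)=1-r,\ J\subseteq I_y\}.
\]
A vertex $y\in W_J$ differs from $u_v$ for $v\in J$, so it has height $1$ in the configuration of Lemma~\ref{lem:lift}. Hence $|W_J|\le m$ by Lemma~\ref{lem:T}. Let $\omega\in\{0,\dots,m\}$ be the largest value of $|W_J|$. Shrinking $L$ does not change $W_J$ for the remaining sets $J$, so it does not increase $\omega$.

\emph{Step 3: a dichotomy.} By (U4) there is an internal set $L'\subseteq L$ of largest size such that $|I_y\cap L'|\le r$ for all $y\notin T$ with $a(y)=1-r$. If $L'$ is infinite, shrink $L$ to $L'$; then $P_r$ holds and we are done. Suppose that $L'$ is finite. For each $v\in L\setminus L'$ the set $L'\cup\{v\}$ violates the condition, so there is $y\notin T$ with $a(y)=1-r$, $v\in I_y$ and $|I_y\cap L'|=r$; thus $y\in W_J$ for $J=I_y\cap L'$. So the infinite set $L\setminus L'$ is covered by the finitely many sets $I_y$ with $y\in W_J$, $J\subseteq L'$, and one such $I_y$ is infinite. Shrink $L$ to this $I_y$. Now $y\in W_J$ for every $r$-set $J\subseteq L$; in particular $\omega\ge1$.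

\emph{Step 4: $y$ is not locked.} Suppose that it is. Apply Lemma~\ref{lem:lift} with any $r$-set $J\subseteq L$. In the new configuration the vertices of $T\cup\{y\}$ have positive height, and they are locked by (D3). Lemma~\ref{lem:lock} yields a locked configuration with at least $s+1$ vertices of positive height, against the choice of $s$.

\emph{Step 5: $\omega$ decreases.} Delete a loose $x\in N[y]$. Then $y$ is deleted or has height $-r$, so it has left $W_J$ for every $r$-subset $J$ of the new set $L$. No such $W_J$ gains an element. Indeed, a new element $y'\notin T$ had $J\subseteq I_{y'}$ already before, so its height must have dropped from $1-(r-1)$ to $1-r$. For $r=1$ this means $y'\in T$, and for $r\ge2$ the property $P_{r-1}$ gives $|I_{y'}|\le r-1<|J|$; both are impossible. So $\omega$ drops by at least one.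

Return to Step~3. Its second alternative requires $\omega\ge1$ and lowers $\omega$, so it occurs at most $m$ times, and then the first alternative occurs.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:finite}]
By Lemmas~\ref{lem:system} and~\ref{lem:P} there is a system with $P_1,\dots,P_m$. Apply Lemma~\ref{lem:lift} with $r=m+1$ and a set $J\subseteq L$ of size $m+1$. Each $v\in J$ survives, because the deleted vertices lie outside $L$; it had height $0$ and $v\in J\cap I_v$, so its new height is at least $1$. The new configuration has at least $m+1$ vertices of positive height, against Lemma~\ref{lem:T}.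
\end{proof}

\section{Proof of Theorem~\ref{thm:const}}\label{sec:const}

Suppose that Theorem~\ref{thm:const} fails for $(k,s)$. Then for each $c$ there is $G_c\in\mathcal{F}_c$ with $N_s(G_c)\ge j=R(k,k)$. Let $\mathbb{G}$ be the ultraproduct and $\Delta=\Delta(\mathbb{G})$. By Lemma~\ref{lem:WN} and Proposition~\ref{prop:finite}:
\begin{enumerate}
\item[(B1)] for every finite $X$, fewer than $k$ vertices of $\mathbb{G}-X$ have maximum degree;
\item[(B2)] for every finite $X$ and standard $\gamma$, the number $N_\gamma(\mathbb{G}-X)$ is finite.
\end{enumerate}
Call a vertex $v$ \emph{heavy} if $\Delta-\deg v$ is finite, and let $Z$ be the set of heavy vertices. Since $N_s(\mathbb{G})\ge j$, there are at least $j$ heavy vertices; this is the only use of the hypothesis of the theorem, and the width $s$ plays no further role. A finite deletion changes every degree by a finite amount. So if $X$ is finite and $Z\not\subseteq X$, then $\Delta(\mathbb{G}-X)=\Delta+O(1)$, and (B2) gives: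
\begin{enumerate}
\item[(B3)] if $d=\Delta+O(1)$, then only finitely many vertices of $\mathbb{G}-X$ have degree at least $d$, and they are heavy.
\end{enumerate}
In this section $N(\cdot)$ and $\deg$ refer to $\mathbb{G}$ unless we speak of the current graph. For internal sets, $A\subseteq^*B$ means that $A\setminus B$ is finite.

\subsection{Pushing, and the vertices that cannot be pushed}

The natural attack is to equalize a homogeneous $k$-set $F_0$ of heavy vertices by Lemma~\ref{lem:equal} and then to lower the finitely many vertices that lie above it. A vertex $y$ can be lowered without disturbing $F_0$ if it has enough neighbors outside $N(F_0)$. This leads to the following definitions. For a nonempty finite set $F\subseteq Z$ put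
\[
K(F)=\{y\in Z:\ N(y)\subseteq^*N(F)\},\qquad M(F)=|N(F)|-\Delta.
\]
The set $K(F)$ collects the heavy vertices that resist lowering, and $M(F)$ measures the room that their neighborhoods, each of size $\Delta+O(1)$, have inside $N(F)$. We have $F\subseteq K(F)$. If $S\subseteq K(F)$ is finite and nonempty, then $N(S)\subseteq^*N(F)$ and therefore $K(S)\subseteq K(F)$. Neither $Z$ nor $K(F)$ need be internal.

\begin{lemma}[Pushing]\label{lem:push}
Let $F\subseteq Z$ be finite and nonempty. Let $X,B,S,Y$ be finite sets with $S\subseteq K(F)\setminus X$ and $Y\subseteq Z\setminus K(F)$, and let $d\in{}^*\mathbb{Z}$ with $d=\Delta+O(1)$. Then there is a finite set $X'\supseteq X$ such that $X'\setminus X$ is disjoint from $S\cup B$, the vertices of $S$ have the same degrees in $\mathbb{G}-X'$ as in $\mathbb{G}-X$, and every vertex of $Y\setminus X'$ has degree at most $d$ in $\mathbb{G}-X'$.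
\end{lemma}

\begin{proof}
Let $y\in Y$. The set $N(y)\setminus N(F)$ is infinite and $N(S)\setminus N(F)$ is finite, so $N(y)\setminus(N(S)\cup S\cup B)$ is infinite, and it remains so after finitely many deletions. Treat the vertices of $Y$ one after another. If $y$ is still present and its current degree exceeds $d$, by a finite amount, delete that many vertices of this set. These vertices lie outside $S\cup B$ and have no neighbor in $S$, and deletions never raise a degree.
\end{proof}

\begin{lemma}\label{lem:Kinf}
$K(F)$ is infinite for every $j$-set $F\subseteq Z$.
\end{lemma}

\begin{proof}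
Suppose that $K(F)$ is finite. By Ramsey's theorem $F$ contains a homogeneous $k$-set $F_0$. Delete $K(F)\setminus F_0$. The degrees in $F_0$ differ by at most some standard $b$, so by transfer of Lemma~\ref{lem:equal} at most $C(k,b)$ further deletions outside $F_0$ give all vertices of $F_0$ the same degree $\ell=\Delta+O(1)$. By (B3), the set $Y$ of vertices of degree larger than $\ell$ is finite and consists of heavy vertices; they are not in $K(F)$, whose only survivors are the vertices of $F_0$. Apply Lemma~\ref{lem:push} with $S=F_0$, $B=\emptyset$, $d=\ell$. Now the $k$ vertices of $F_0$ have maximum degree, against (B1).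
\end{proof}

So infinitely many heavy vertices have their neighborhoods almost inside $N(F)$. We first show that these neighborhoods cannot all be almost equal.

\subsection{Equivalent vertices}

Call heavy vertices $v,v'$ \emph{equivalent} if $N(v)\mathbin{\triangle}N(v')$ is finite.

\begin{lemma}\label{lem:equiv}
No homogeneous $k$-set of heavy vertices consists of pairwise equivalent vertices. Consequently no $j$ heavy vertices are pairwise equivalent, and $M(F)$ is positive and infinite for every $j$-set $F\subseteq Z$.
\end{lemma}

After a finite deletion, equivalent vertices become twins. If they form a clique, every vertex above them has its excess outside their common closed neighborhood and can be lowered. If they are independent this can fail: join an independent $k$-set $F_0$ to a clique $C$; then the vertices of $C$ have degree $|C|-1+k>|C|$ and no neighbor outside $C\cup F_0$. But in this example $C$ itself contains a clique of twins, and the proof shows that this is forced.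

\begin{proof}
Let $F_0\subseteq Z$ be a homogeneous $k$-set of pairwise equivalent vertices. Delete the finite set $\bigcup_{v,v'\in F_0}(N(v)\mathbin{\triangle}N(v'))\setminus F_0$. In the current graph all vertices of $F_0$ have the same neighbors outside $F_0$. In cases (i) and (ii), $N(\cdot)$ and $\deg$ refer to the current graph.

(i) \emph{$F_0$ is a clique.} All vertices of $F_0$ have the same closed neighborhood $C\supseteq F_0$ and the degree $\ell=|C|-1=\Delta+O(1)$. By (B3) finitely many vertices $y$ have degree larger than $\ell$. If $y\in C$, then $|N(y)\cap C|\le|C|-1=\ell$. If $y\notin C$, then $y$ has no neighbor in $F_0$ and $|N(y)\cap C|\le|C|-k\le\ell$. So $|N(y)\setminus C|\ge\deg y-\ell$, and deleting $\deg y-\ell$ vertices of $N(y)\setminus C$, a finite number, lowers $y$ to $\ell$ and changes neither $C$ nor the degrees in $F_0$. Doing this for one $y$ after another gives $F_0$ maximum degree, against (B1).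

(ii) \emph{$F_0$ is independent.} All vertices of $F_0$ have the same neighborhood $C_0$, disjoint from $F_0$. We perform rounds; in each, $C$ denotes the current common neighborhood and $\ell=|C|=\Delta+O(1)$ the degree in $F_0$. For each of the finitely many $y$ with $\deg y>\ell$, one after another, delete vertices of $N(y)\setminus(C\cup F_0)$ as long as $\deg y>\ell$ and such vertices exist. These are finitely many deletions, and they affect neither $C$ nor $F_0$. If $y\notin C$, then $y$ has no neighbor in $F_0$ and at most $\ell$ in $C$, so $y$ reaches degree at most $\ell$. By (B1), some $y$ still has $\deg y>\ell$. Then $y\in C$ and $N(y)\subseteq C\cup F_0$, so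
\[
|C|+1\le\deg y\le|N(y)\cap C|+k=|C|-1-|C\setminus N[y]|+k,
\]
that is, $|C\setminus N[y]|\le k-2$. Delete one such $y$ and end the round; $C$ loses $y$, and $F_0$ still has a common neighborhood.

Perform $n=k(k-1)$ rounds, and let $y_i$ be the vertex deleted at the end of round $i$. For $l>i$, the vertex $y_l$ belonged to the set $C$ of round $i$, so $y_i$ is non-adjacent to at most $k-2$ of the vertices $y_l$ with $l>i$. Color $y_n,y_{n-1},\dots,y_1$ in this order with $k-1$ colors, giving $y_i$ a color not used on its non-neighbors among the $y_l$, $l>i$. Each color class is a clique, and one of them has at least $k$ vertices. Each $y_i$ is heavy by (B3), and its neighborhood in $\mathbb{G}$ differs from $C_0$ by a finite set, because in round $i$ it lay in $C\cup F_0$ and contained all but at most $k-1$ elements of $C$. So we have a clique of $k$ pairwise equivalent heavy vertices, against (i).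

The second statement follows from Ramsey's theorem. For the third, let $F\subseteq Z$ be a $j$-set. For $v\in F$ we have $0\le|N(F)\setminus N(v)|=M(F)+\Delta-\deg v=M(F)+O(1)$. So $M(F)$ is finite or positive and infinite. If it is finite, every $N(v)$ with $v\in F$ differs from $N(F)$ by a finite set, and $F$ consists of $j$ pairwise equivalent vertices.
\end{proof}

\subsection{Largest ties}

We cannot tie $k$ vertices, so we look at the largest tie $T$ that can be formed inside $K(F)$ and ask why no further vertex of $K(F)$ can join it. For finite $X$ let $T_X$ be the set of vertices of maximum degree in $\mathbb{G}-X$. We shall need to protect certain vertices from deletion, so let $A$ be a finite set with $\emptyset\ne F\subseteq A\subseteq Z$, and put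
\[
\mathcal{S}(F,A)=\{X\text{ finite}:\ X\cap A=\emptyset,\ T_X\subseteq K(F)\},\qquad \nu(F,A)=\max_{X\in\mathcal{S}(F,A)}|T_X|.
\]

\begin{lemma}\label{lem:nu}
The family $\mathcal{S}(F,A)$ is nonempty and $1\le\nu(F,A)\le k-1$. If $F,F'\subseteq A$ and $K(F')\subseteq K(F)$, then $\mathcal{S}(F',A)\subseteq\mathcal{S}(F,A)$ and $\nu(F',A)\le\nu(F,A)$.
\end{lemma}

\begin{proof}
On $K(F)$ the function $\Delta-\deg$ takes values in $\mathbb{N}$, so some $y_0\in K(F)$ has the largest degree in $K(F)$. By (B3), the set $Y$ of vertices outside $K(F)$ of degree at least $\deg y_0$ is finite and consists of heavy vertices. Apply Lemma~\ref{lem:push} with $X=\emptyset$, $S=\{y_0\}$, $B=A$, $d=\deg y_0-1$. Afterwards $y_0$ has its old degree and all vertices outside $K(F)$ have smaller degree, so the deleted set lies in $\mathcal{S}(F,A)$. The bounds on $\nu$ hold by (B1) and because $\mathbb{G}-X$ contains $A\ne\emptyset$. The last statement is immediate from the definition.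
\end{proof}

Call $X\in\mathcal{S}(F,A)$ \emph{optimal} for $(F,A)$ if $|T_X|=\nu(F,A)$. The next lemma is the move of Section~\ref{sec:two} applied to a whole tie: if infinitely many common neighbors of $T$ avoid $v$, then $T$ can be lowered until it meets $v$. Vertices outside $K(F)$ that are met on the way are pushed down, and vertices inside $K(F)$ cannot be met, by optimality.

\begin{lemma}\label{lem:tie}
Let $X$ be optimal for $(F,A)$, let $T=T_X$ and $C=\bigcap_{t\in T}N(t)$. Then $C\subseteq^*N(v)$ for every $v\in K(F)\setminus(X\cup T)$.
\end{lemma}

\begin{proof}
Suppose that $C\setminus N(v)$ is infinite. Let $h\ge1$ be the difference between $\Delta(\mathbb{G}-X)$ and the degree of $v$ in $\mathbb{G}-X$; it is finite since $v$ is heavy. We perform $h$ rounds. Each starts with a graph $H=\mathbb{G}-X'$, where $X'\supseteq X$ is finite, $X'\cap(A\cup T\cup\{v\})=\emptyset$ and $T_{X'}=T$. This holds initially for $X'=X$.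

In a round, delete a vertex $u\in C\setminus(N(v)\cup\{v\}\cup A\cup X')$; it is not in $T$, because $C\cap T=\emptyset$. All degrees in $T$ drop to $\Delta(H)-1$, and all other degrees were at most $\Delta(H)-1$. So the maximum degree is now $\Delta(H)-1$, attained on $T\cup E$ with $E$ disjoint from $T$; the set $E$ is finite and consists of heavy vertices by (B3). Apply Lemma~\ref{lem:push} with $Y=E\setminus K(F)$, $S=T\cup\{v\}\subseteq K(F)$, $B=A$ and $d=\Delta(H)-2$. Let $X''$ be the set of all vertices deleted so far. The degrees in $T$ are still $\Delta(H)-1$, so $T_{X''}=T\cup E'$ with $E'\subseteq E\cap K(F)$. Thus $X''\in\mathcal{S}(F,A)$, and $|T\cup E'|\le\nu(F,A)=|T|$ forces $E'=\emptyset$. So the next round can start with $X''$.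

In each round the maximum degree drops by one and the degree of $v$ does not change. After $h$ rounds $v$ has maximum degree, although $v\notin T$. This is a contradiction.
\end{proof}

For $k=2$ this finishes the proof. Take a $j$-set $F\subseteq Z$ and $X$ optimal for $(F,F)$; then $T_X=\{t\}$ and $C=N(t)$. By Lemmas~\ref{lem:Kinf} and~\ref{lem:tie}, infinitely many heavy $v$ satisfy $N(t)\subseteq^*N(v)$. As $\deg v=\deg t+O(1)$, they are all equivalent to $t$, against Lemma~\ref{lem:equiv}. For $k\ge3$ the tie may have several vertices with very different neighborhoods, $C$ may be much smaller than $\Delta$, and we have to measure by how much.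

\subsection{Descent}

For a nonempty finite $F\subseteq Z$, a vertex $y\in K(F)$ and a nonempty finite $F'\subseteq K(F)$, the identity $|A\setminus B|=|A|-|B|+|B\setminus A|$ gives
\begin{align}
|N(F)\setminus N(y)|&=|N(F)|-\deg y+O(1)=M(F)+O(1),\label{eq:E1}\\
|N(F)\setminus N(F')|&=|N(F)|-|N(F')|+O(1)=M(F)-M(F')+O(1).\label{eq:E2}
\end{align}
So every $y\in K(F)$ misses about $M=M(F)$ vertices of $N(F)$. By Lemma~\ref{lem:tie} the missed sets lie almost inside $N(F)\setminus C$, which has size at most about $(k-1)M$. Many sets of size $M$ in a set of size $(k-1)M$ must overlap: some $j$ of them share a fixed fraction of $M$, and the corresponding $j$ vertices have a smaller joint neighborhood. Put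
\[
q=2jk,\qquad \eta=\frac{1}{4\binom{q}{j}}.
\]

\begin{lemma}\label{lem:shrink}
For every $j$-set $F\subseteq Z$ there is a $j$-set $F'\subseteq K(F)$ with $M(F')<(1-\eta)M(F)$.
\end{lemma}

\begin{proof}
Suppose that $M(F')\ge(1-\eta)M$ for all $j$-sets $F'\subseteq K(F)$, where $M=M(F)$ is positive and infinite by Lemma~\ref{lem:equiv}. Let $X$ be optimal for $(F,F)$, let $T=T_X\subseteq K(F)$ and $C=\bigcap_{t\in T}N(t)$. For $y\in K(F)$ let $D_y=N(F)\setminus N(y)$, so $|D_y|=M+O(1)$ by \eqref{eq:E1}. Let $U=\bigcup_{t\in T}D_t=N(F)\setminus C$; since $|T|\le k-1$, we have $|U|\le(k-1)M+O(1)$. By Lemma~\ref{lem:Kinf} there are distinct $v_1,\dots,v_q\in K(F)\setminus(X\cup T)$. By Lemma~\ref{lem:tie}, the set $D_{v_i}\setminus U\subseteq C\setminus N(v_i)$ is finite, so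
\[
\sum_{i=1}^q|D_{v_i}\cap U|=qM+O(1)=2jkM+O(1).
\]
On the other hand, if $F'$ consists of $j$ of the vertices $v_i$, then \eqref{eq:E2} gives
\[
\Bigl|\bigcap_{v\in F'}D_v\Bigr|=|N(F)\setminus N(F')|=M-M(F')+O(1)\le\eta M+O(1).
\]
So at most $\binom qj\eta M+O(1)=\frac14M+O(1)$ vertices lie in $j$ or more of the sets $D_{v_i}$. Each of them contributes at most $q$ to the sum, and each other vertex of $U$ at most $j-1$. Hence
\[
\sum_{i=1}^q|D_{v_i}\cap U|\le(j-1)|U|+\tfrac14qM+O(1)\le jkM+\tfrac12jkM+O(1).
\]
Comparing, $\frac12jkM\le O(1)$, which is false.
\end{proof}

Iterating Lemma~\ref{lem:shrink} makes $M$ decay geometrically. Since $M$ is infinite, finitely many steps give no contradiction by size alone. The contradiction comes from the tie numbers, which take fewer than $k$ values and so must repeat along a long chain. When they repeat, one tie $T$ is optimal both for a set $F$ and for a much later set $F^\circ$. Because $T\subseteq K(F^\circ)$, the common neighborhood $C$ has size at least about $\Delta-kM(F^\circ)$; because $T$ is optimal for $F$, every vertex of $F$ is adjacent to almost all of $C$. Together these bound $M(F)$ by a constant multiple of $M(F^\circ)$.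

\begin{proof}[Proof of Theorem~\ref{thm:const}]
Choose a standard $\lambda$ with $(1-\eta)^\lambda\le\frac1{2jk}$. Starting from any $j$-set $F_0\subseteq Z$, Lemma~\ref{lem:shrink} gives $j$-sets $F_0,F_1,\dots,F_{(k-1)\lambda}$ with $F_{i+1}\subseteq K(F_i)$ and $M(F_{i+1})<(1-\eta)M(F_i)$. Then $K(F_0)\supseteq K(F_1)\supseteq\cdots$. Let $A$ be the union of the sets $F_i$. By Lemma~\ref{lem:nu}, the $k$ numbers $\nu(F_{i\lambda},A)$, $0\le i\le k-1$, are nonincreasing and lie in $\{1,\dots,k-1\}$, so two consecutive ones are equal. Let $F=F_{i\lambda}$ and $F^\circ=F_{(i+1)\lambda}$ be the corresponding sets. Then $0<M(F^\circ)\le\frac1{2jk}M(F)$.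

Let $X$ be optimal for $(F^\circ,A)$. Since $\mathcal{S}(F^\circ,A)\subseteq\mathcal{S}(F,A)$ and the tie numbers agree, $X$ is also optimal for $(F,A)$. Let $T=T_X\subseteq K(F^\circ)$ and $C=\bigcap_{t\in T}N(t)$, and fix $t_0\in T$. For $t\in T$ we have $N(t_0)\setminus N(t)\subseteq^*N(F^\circ)\setminus N(t)$, so \eqref{eq:E1} for $F^\circ$ and $|T|\le k-1$ give
\[
\Delta-|C|=|N(t_0)\setminus C|+O(1)\le\sum_{t\in T\setminus\{t_0\}}|N(t_0)\setminus N(t)|+O(1)\le(k-2)M(F^\circ)+O(1).
\]
Let $v\in F$. Then $v\notin X$, because $v\in A$; this is the purpose of the protected set. If $v\in T$, then $C\subseteq N(v)$, and otherwise $C\subseteq^*N(v)$ by Lemma~\ref{lem:tie} for $(F,A)$. In both cases $|N(v)\setminus C|=\deg v-|C|+|C\setminus N(v)|\le\Delta-|C|+O(1)$. Therefore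
\[
|N(F)|\le|C|+\sum_{v\in F}|N(v)\setminus C|\le|C|+j(\Delta-|C|)+O(1),
\]
and subtracting $\Delta$,
\[
M(F)\le(j-1)(\Delta-|C|)+O(1)\le(j-1)(k-2)M(F^\circ)+O(1)\le\tfrac12M(F)+O(1).
\]
This contradicts Lemma~\ref{lem:equiv}, by which $M(F)$ is positive and infinite. So Theorem~\ref{thm:const} holds, and by Section~\ref{sec:window} so does Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GP}
Ant\'onio Gir\~ao and Kamil Popielarz,
\emph{Large induced subgraphs with $k$ vertices of almost maximum degree},
arXiv:1705.08998 (2017).

\end{thebibliography}
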